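\title{Oscillating regularity of the associated graded rings of $R/I^n$}

\begin{abstract}
Let $(R,\mathfrak m)$ be a Noetherian local ring, $I$ a proper ideal, and $r_n$ the Castelnuovo--Mumford regularity of the associated graded ring of $R/I^n$. Herzog, Hoa and Trung asked whether $r_n/n$ always has a finite limit. We show that it need not. For every prime power $q\ge3$ there are a complete local ring of dimension three and a principal ideal for which the set of limit points of $r_n/n$ is the interval $[1+\frac q2,q]$. The oscillation comes from the rational approximations of the algebraic power series $\sum_i x^{q^i}$. We also show that the limit exists if the associated graded rings are Cohen--Macaulay for large $n$, and if $R$ is analytically unramified and $\dim R/I\le1$.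
\end{abstract}

\section{The question and the results}

Let $(R,\mathfrak m)$ be a Noetherian local ring with residue field $k$, let $I\subsetneq R$ be an ideal, and let $G(R)=\bigoplus_{i\ge0}\mathfrak m^i/\mathfrak m^{i+1}$ be the associated graded ring, a standard graded $k$-algebra. The associated graded ring of $R/I^n$ is
\[
G(R/I^n)=\bigoplus_{i\ge0}\frac{\mathfrak m^i+I^n}{\mathfrak m^{i+1}+I^n}=G(R)/I_n^*,
\]
where $I_n^*$ is the ideal generated by the initial forms of the elements of $I^n$. It is the coordinate ring of the tangent cone of the $n$th thickening of $\operatorname{Spec}R/I$. Its Castelnuovo--Mumford regularity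
\[
r_n=\operatorname{reg}\bigl(G(R)/I_n^*\bigr)
\]
bounds the degrees of the equations and syzygies of this cone; the definition is recalled in Section~\ref{sec:prelim}. The following question is posed in \cite{HHT}.

\begin{quote}
\emph{Does $\lim_{n\to\infty}r_n/n$ always exist as a finite real number?}
\end{quote}

The simplest cases suggest that it does. Let $I=fR$, where $f$ has order $d$ and its initial form $f^*$ is a nonzerodivisor of $G(R)$, as happens for every $f\ne0$ in the maximal ideal of a regular local ring. Then $I_n^*=(f^*)^nG(R)$ and $r_n=dn+\operatorname{reg}G(R)-1$, by (I2) and (R4) below. Next let $I$ be $\mathfrak m$-primary. Then $G(R/I^n)$ has finite length, $r_n$ is its top degree, and $r_n+1$ is the least $i$ with $\mathfrak m^i\subseteq I^n$. These numbers are subadditive in $n$, so the limit exists by Fekete's lemma. In general $I_n^*I_m^*\subseteq I_{n+m}^*$, and one may hope that some such subadditivity always survives.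

On the other hand, $I_n^*$ can be much larger than $(I_1^*)^n$. For $R=k[[x,y]]/(x^2-y^3)$ and $I=xR$ we have $G(R)=k[x,y]/(x^2)$, $I_1^*=(x,y^3)$ and $I_2^*=(y^3)\ne(xy^3,y^6)=(I_1^*)^2$. Here $I^{2a}=y^{3a}R$, so $r_{2a}=3a$, and the limit is $3/2$. Cancellation among initial forms thus creates elements of $I_n^*$ that are invisible for smaller $n$. Our main result shows that this cancellation can be irregular enough to destroy the limit.

\begin{theorem}\label{thm:main}
Let $k$ be a field of characteristic $p>0$ and let $q\ge3$ be a power of $p$. There are a complete local ring $R$ with residue field $k$ and $\dim R=3$, and a principal ideal $I=ZR$ with $\dim R/I=2$, such that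
\begin{enumerate}
\item[(a)] $(1+\frac q2)n\le r_n\le qn$ for all $n\ge1$;
\item[(b)] $r_n=qn$ for $n=q^m$, $m\ge0$;
\item[(c)] $r_n=(1+\frac q2)n$ for $n=2(q-1)q^m$, $m\ge0$.
\end{enumerate}
Since $q>1+\frac q2$, the limit of $r_n/n$ does not exist. The set of limit points of the sequence $(r_n/n)$ is $[1+\frac q2,q]$.
\end{theorem}

The proof has an arithmetic part and a structural part. The series $c=x+x^q+x^{q^2}+\cdots$ has very long gaps, so the degree needed to approximate it by a rational function up to order $j$ is not asymptotically proportional to $j$ (Section~\ref{sec:approx}). The series is nevertheless algebraic over $k(x)$, so multiplication by a power of $c$ is an endomorphism of a \emph{finitely generated} module. From this endomorphism we build $R$ (Section~\ref{sec:ring}), and we show that $r_n$ is read off from the approximation problem of order $qn$ (Section~\ref{sec:initial}).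

Subadditivity does settle the question in two cases, treated in Section~\ref{sec:positive}. A local ring is \emph{analytically unramified} if its completion is reduced.

\begin{theorem}\label{thm:CM}
If $G(R/I^n)$ is Cohen--Macaulay for all $n\gg0$, for example if $I$ is $\mathfrak m$-primary, then $\lim r_n/n$ exists and is finite.
\end{theorem}

\begin{theorem}\label{thm:dim1}
If $R$ is analytically unramified and $\dim R/I\le1$, then $\lim r_n/n$ exists and is finite.
\end{theorem}

The ring of Theorem~\ref{thm:main} has positive characteristic and is not reduced, and $\dim R/I=2$. We do not decide whether there are counterexamples with $R$ reduced, with residue characteristic $0$, or with $\dim R/I=1$ and $R$ not analytically unramified.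

\section{Regularity and initial forms}\label{sec:prelim}

Let $G$ be a standard graded algebra over a field $k$, let $G_+=\bigoplus_{i>0}G_i$, and let $N$ be a finitely generated graded $G$-module. Its regularity is
\[
\operatorname{reg}N=\max\{i+j:\ H^i_{G_+}(N)_j\ne0\},
\]
an integer if $N\ne0$, and $-\infty$ if $N=0$. As usual $N(-a)_j=N_{j-a}$. We use the following facts.
\begin{enumerate}
\item[(R1)] Let $G'\to G$ be a graded homomorphism of standard graded $k$-algebras such that a power of $G_+$ lies in $G'_+G+\operatorname{Ann}N$. Then $H^i_{G_+}(N)=H^i_{G'_+}(N)$, so the regularity may be computed over $G'$. Over a polynomial ring, $\operatorname{reg}N$ is the maximum of $j-i$ over the degrees $j$ of the basis elements of the $i$th module in a minimal free resolution. In particular $N$ is generated in degrees $\le\operatorname{reg}N$.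
\item[(R2)] If $N$ has finite length, $\operatorname{reg}N$ is its top degree. Also $\operatorname{reg}N(-a)=\operatorname{reg}N+a$, and the regularity of a direct sum is the maximum of the regularities.
\item[(R3)] If $0\to N'\to N\to N''\to0$ is exact, the long exact sequence gives $\operatorname{reg}N'\le\max(\operatorname{reg}N,\operatorname{reg}N''+1)$ and $\operatorname{reg}N''\le\max(\operatorname{reg}N,\operatorname{reg}N'-1)$. Hence $\operatorname{reg}N''=\operatorname{reg}N'-1$ whenever $\operatorname{reg}N'>\operatorname{reg}N$.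
\item[(R4)] If $z\in G_d$, $d\ge1$, is a nonzerodivisor on $N\ne0$, then $\operatorname{reg}N/zN=\operatorname{reg}N+d-1$. This is (R3) for $0\to N(-d)\to N\to N/zN\to0$.
\end{enumerate}

Let $(S,\mathfrak n)$ be a Noetherian local ring, $E$ a finitely generated $S$-module and $G(E)=\bigoplus_i\mathfrak n^iE/\mathfrak n^{i+1}E$. The \emph{order} of $0\ne w\in E$ is the largest $i$ with $w\in\mathfrak n^iE$, and its \emph{initial form} $w^*$ is its class in $G(E)_i$. For a submodule $U\subseteq E$, the span $U^*$ of the initial forms of its elements is a graded submodule, and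
\[
U^*_i=(U\cap\mathfrak n^iE+\mathfrak n^{i+1}E)/\mathfrak n^{i+1}E,\qquad G(E/U)=G(E)/U^*.
\]
For nonzero $a\in S$ and $w\in E$, the product $a^*w^*$ is either $0$ or $(aw)^*$. This has two consequences.
\begin{enumerate}
\item[(I1)] $J^*K^*\subseteq(JK)^*$ for ideals $J,K$ of $S$.
\item[(I2)] If $a^*$ is a nonzerodivisor on $G(E)$, then $(aU)^*=a^*U^*$.
\end{enumerate}

\section{Rational approximations of an algebraic series}\label{sec:approx}

Until the end of Section~\ref{sec:initial}, $k$ and $q$ are as in Theorem~\ref{thm:main}. In the polynomial ring $k[c]$ put $x=c-c^q$, and let $k[x]_{\le d}$ be the space of polynomials in $x$ of degree at most $d$ (zero if $d<0$). Three properties of the inclusion $k[x]\subset k[c]$ are used.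

First, $k[c]$ is free over $k[x]$ with basis $1,c,\dots,c^{q-1}$: the elements $c^lx^i$ with $0\le l<q$, $i\ge0$ have $c$-degrees $l+qi$, and every nonnegative integer occurs exactly once. Second, $x=c(1-c^{q-1})$ is $c$ times a unit of $k[[c]]$. Hence a polynomial $e\in k[x]$ vanishes to the same order in $c$ as in $x$, and $1,x,\dots,x^{j-1}$ is a basis of $k[c]/(c^j)$. Third, since $q$ is a power of the characteristic, $x^{q^i}=c^{q^i}-c^{q^{i+1}}$. Summing over $0\le i<m$ gives, for $m\ge1$,
\begin{equation}\label{eq:nu}
c-\nu_m=c^{q^m},\qquad\text{where }\nu_m=x+x^q+\dots+x^{q^{m-1}},\quad \deg_x\nu_m=q^{m-1}.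
\end{equation}
Thus $c=\sum_{i\ge0}x^{q^i}$ in $k[[c]]=k[[x]]$. Identity \eqref{eq:nu} is the only place where the characteristic is used.

For $j\ge2$ let $\alpha_j$ be the least $d$ for which there is a pair $(a,b)\ne(0,0)$ in $k[x]_{\le d}$ with $c^j\mid a+bc$. So $\alpha_j$ is the degree needed to approximate $c$ by $-a/b$ up to order $j$. There are $2(d+1)$ unknown coefficients and $j$ linear conditions, so $\alpha_j\le j/2$, and one expects $\alpha_j$ to be close to $j/2$. At a gap of the series a truncation $\nu_m$ does much better.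

\begin{example}\label{ex:alpha}
Let $q=3$, so $c=x+x^3+x^9+x^{27}+\cdots$.
\begin{itemize}
\item $\alpha_3=1$: the pair $(-x,1)$ works, and constants do not.
\item $\alpha_6=3$: if $b=b_0+b_1x+b_2x^2$, then $bc\equiv b_0x+b_1x^2+(b_0+b_2)x^3+b_1x^4+b_2x^5$ modulo $x^6$. A polynomial $a$ of degree $\le2$ cannot cancel the last three terms, so $b=0$ and $a=0$.
\item $\alpha_9=3$: the pair $(-x-x^3,1)$ works, and $\alpha_9\ge\alpha_6$.
\item $\alpha_{12}=6$: let $\deg a,\deg b\le5$ and $a+b(x+x^3)+bx^9\equiv0$ modulo $x^{12}$. The polynomial $a+b(x+x^3)$ has degree $\le8$ and is divisible by $x^9$, so it is zero. Then $\deg b\le2$ and $x^3\mid b$, so $b=0$ and $a=0$.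
\end{itemize}
The ratios $\alpha_j/j$ are $\frac13,\frac12,\frac13,\frac12$.
\end{example}

The same arguments work in general.

\begin{lemma}\label{lem:alpha}
Let $n,m\ge1$.
\begin{enumerate}
\item[(a)] $n\le\alpha_{qn}\le qn/2$.
\item[(b)] $\alpha_j=j/q$ for $j=q^m$.
\item[(c)] $\alpha_j=j/2$ for $j=2(q^m-q^{m-1})$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $(a,b)\ne0$ with $a,b\in k[x]_{\le d}$ and $c^j\mid g:=a+bc$. Then $g\ne0$, because $1,c$ are linearly independent over $k[x]$.

(a) For $j=qn$ we have $qn\le\deg_cg\le qd+1$, so the integer $d$ is at least $n$. The upper bound was noted above.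

(b) By \eqref{eq:nu} the pair $(-\nu_m,1)$ gives $\alpha_{q^m}\le q^{m-1}$, and (a) gives the reverse inequality.

(c) Suppose $d<j/2=q^m-q^{m-1}$. By \eqref{eq:nu}, $e:=a+b\nu_m=g-bc^{q^m}$. Since $j\ge q^m$, the polynomial $e\in k[x]$ is divisible by $c^{q^m}$, hence by $x^{q^m}$, while $\deg_xe\le d+q^{m-1}<q^m$. So $e=0$. Then $a=-b\nu_m$, which forces $b\ne0$ and $\deg_xb\le d-q^{m-1}$. Also $g=bc^{q^m}$, and the order of vanishing of $b$ is at most its degree, so $j\le d-q^{m-1}+q^m<j$, a contradiction.
\end{proof}

To turn $\alpha_j$ into a regularity we collect all solutions in a graded module. Let $A=k[X,Y]$. For $a\in A_d$ put $\tilde a=a(x,1)$; this is an isomorphism $A_d\to k[x]_{\le d}$. Define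
\[
\phi_{j,d}\colon A_d^2\to k[c]/(c^j),\quad(a,b)\mapsto\tilde a+\tilde bc,\qquad V_j=\bigoplus_d\ker\phi_{j,d}\subseteq A^2,\qquad \beta_j=j-\alpha_j .
\]

\begin{lemma}\label{lem:V}
Let $j\ge2$.
\begin{enumerate}
\item[(a)] $V_j$ is a graded submodule, $V_j\cong A(-\alpha_j)\oplus A(-\beta_j)$, and $1\le\alpha_j\le\beta_j$. In particular $\operatorname{reg}V_j=\beta_j$.
\item[(b)] $\phi_{j,d}$ is surjective for $d\ge\beta_j-1$.
\item[(c)] $\beta_j\le\beta_{j+1}\le\beta_j+1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Make $(k[c]/(c^j))[Y]$ a graded $A$-module by letting $X$ act as $xY$. The maps $(a,b)\mapsto\phi_{j,d}(a,b)Y^d$ form an $A$-linear map $A^2\to(k[c]/(c^j))[Y]$ with kernel $V_j$. So $Y$ is a nonzerodivisor on $A^2/V_j$. By the Auslander--Buchsbaum formula $A^2/V_j$ has projective dimension at most $1$, so $V_j$ is projective, and being finitely generated and graded it is free. Its rank is $2$ because $X^jA^2\subseteq V_j$. Write $V_j\cong A(-\alpha)\oplus A(-\beta)$ with $\alpha\le\beta$. The least degree of a nonzero element is $\alpha=\alpha_j$,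 and $\alpha_j\ge1$ because $c^2\mid a+bc$ forces the constants $a,b$ to vanish. For $d\ge\beta-1$,
\begin{equation}\label{eq:rank}
\dim\operatorname{im}\phi_{j,d}=2(d+1)-(d-\alpha+1)-(d-\beta+1)=\alpha+\beta .
\end{equation}
For $d\ge j-1$ the map $\phi_{j,d}$ is surjective, since $1,x,\dots,x^{j-1}$ span $k[c]/(c^j)$. Taking $d$ large gives $\alpha+\beta=j$, that is, $\beta=\beta_j$.

(b) By \eqref{eq:rank} the image has dimension $j$.

(c) The inclusions $XV_j\subseteq V_{j+1}\subseteq V_j$ give $\alpha_j\le\alpha_{j+1}\le\alpha_j+1$, and $\beta_{j+1}-\beta_j=1-(\alpha_{j+1}-\alpha_j)$.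
\end{proof}

An unusually good approximation therefore makes the \emph{second} generator of $V_j$ unusually high. By Lemma~\ref{lem:alpha}, $\beta_j=q^m-q^{m-1}$ both for $j=q^m$ and for $j=2(q^m-q^{m-1})$, so $\beta_j$ is constant in between while $\beta_j/j$ falls from $1-\frac1q$ to $\frac12$.

\section{The ring}\label{sec:ring}

We need a pair $(R,I)$ such that $V_{qn}$ appears in $I_n^*$. The first step replaces the pair by a module with an endomorphism.

\subsection*{From an endomorphism to a principal ideal}
Let $S=k[[X,Y]]$, so that $G(S)=A$. Let $E$ be a free $S$-module of finite rank $s$ and $\theta$ an $S$-linear endomorphism of $E$. Then $G(E)\cong A^s$, generated in degree $0$. Let $P=k[[X,Y,Z]]$ with maximal ideal $\mathfrak n$, and let $Z$ act on $E$ as $Y\theta$; a series $\sum_ia_iZ^i$ with $a_i\in S$ acts as $\sum_ia_iY^i\theta^i$, which converges because $E$ is complete. The factor $Y$ is there to ensure $ZE\subseteq YE$, so that $\mathfrak n^iE=(X,Y)^iE$ and the new variable does not change the filtration of $E$. Let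
\[
R=P\ltimes E,\qquad I=ZR,
\]
where $P\ltimes E$ is $P\oplus E$ with the product $(a,w)(a',w')=(aa',aw'+a'w)$.

\begin{lemma}\label{lem:ideal}
$R$ is a complete Noetherian local ring with residue field $k$, $\dim R=3$ and $\dim R/I=2$. If $n\ge1$ and $\theta^n\ne0$, then
\[
r_n=n+\operatorname{reg}_AU_n,\qquad\text{where }U_n=(\theta^nE)^*\subseteq G(E).
\]
\end{lemma}

\begin{proof}
The ring $R$ is a finite $P$-module, and $E$ is an ideal of square zero with $R/E=P$ and $R/(I+E)=S$. This gives the first sentence, with $\mathfrak m=\mathfrak n\oplus E$. By induction $\mathfrak m^i=\mathfrak n^i\oplus\mathfrak n^{i-1}E=\mathfrak n^i\oplus(X,Y)^{i-1}E$ for $i\ge1$, and $I^n=Z^nP\oplus Y^n\theta^nE$. Hence, as graded $A$-modules,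
\[
G(R/I^n)=k[X,Y,Z]/(Z^n)\oplus Q_n(-1),\qquad Q_n=G(E)/(Y^n\theta^nE)^*=G(E)/Y^nU_n ,
\]
where the last equality is (I2). The ideal $G(R)_+$ is generated by $X,Y,Z$ and the classes of elements of $E$. In $G(R/I^n)$ we have $Z^n=0$, and the classes from $E$ have square zero. By (R1), $r_n$ may be computed over $A$. The first summand is $A$-free on $1,Z,\dots,Z^{n-1}$ and has regularity $n-1$. The module $U_n\ne0$ lives in degrees $\ge0$, so $\operatorname{reg}U_n\ge0$ by (R1), and $Y^nU_n\cong U_n(-n)$ has regularity $n+\operatorname{reg}U_n>0=\operatorname{reg}G(E)$. By (R3), $\operatorname{reg}Q_n=n+\operatorname{reg}U_n-1$. Therefore $r_n=\max(n-1,\,n+\operatorname{reg}U_n)=n+\operatorname{reg}U_n$.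
\end{proof}

\subsection*{The module and the endomorphism}
We now want $E$ and $\theta$ with $\operatorname{reg}U_n=\beta_{qn}$; lying in $\theta^nE$ should mean being divisible by $c^{qn}$. Homogenize: in $k[c,t]$ put $Y=t$ and $X=tx$. These are algebraically independent, so $A=k[X,Y]\subset k[c,t]$. Call the degree in $t$ the \emph{weight}. An element $a\in A_d$ equals $t^d\tilde a$, so on $A$ weight and degree agree. A pair $(a,b)\in A_d^2$ gives $a+bc=t^d(\tilde a+\tilde bc)$, so the module we seek should contain $A\oplus Ac$ and be stable under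
\[
\theta=c^qt=ct-X,
\]
that is, under $ct$. Applying $ct$ repeatedly to $c$ leads to
\[
\varepsilon_0=1,\qquad\varepsilon_l=c^lt^{l-1}\quad(1\le l\le q-1),\qquad M=\bigoplus_{l=0}^{q-1}A\varepsilon_l\subset k[c,t].
\]
The sum is direct because $1,c,\dots,c^{q-1}$ are linearly independent over $k[x,t]$. The module $M$ is stable under $ct$, because $ct\,\varepsilon_0=Y\varepsilon_1$, $ct\,\varepsilon_l=\varepsilon_{l+1}$ for $1\le l\le q-2$, and
\[
ct\,\varepsilon_{q-1}=(c-x)t^{q-1}=Y^{q-1}\varepsilon_1-XY^{q-2}\varepsilon_0 .
\]
The last relation is the algebraicity of $c$; without it the module would not be finitely generated. Multiplication by $\theta$ is an injective $A$-linear endomorphism of $M$ that raises weight by $1$. Let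
\[
E=\widehat M=M\otimes_AS=\bigoplus_lS\varepsilon_l
\]
with the induced endomorphism $\theta$, and let $(R,I)$ be the pair of Lemma~\ref{lem:ideal}. This is the pair of Theorem~\ref{thm:main}.

The free module $\bigoplus_lA\varepsilon_l$ now carries two gradings. In $M$ the element $\varepsilon_l$ has weight $\lambda_l$, where $\lambda_0=0$ and $\lambda_l=l-1$ for $l\ge1$. In $G(\widehat M)$ every $\varepsilon_l$ has \emph{degree} $0$. The two agree only on $A\varepsilon_0\oplus A\varepsilon_1$, and the discrepancy is essential. For the weight grading nothing oscillates: $\theta^nM\cong M(-n)$ has regularity $n+q-2$. Passing to initial forms for the other grading isolates the part of $\theta^nM$ that lies in $A\varepsilon_0\oplus A\varepsilon_1$. (For $q=2$ there would be no $\varepsilon_l$ with $l\ge2$, the gradings would agree, and the two bounds in Theorem~\ref{thm:main}(a) would coincide.)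

\begin{example}\label{ex:U1}
Let $q=3$ and $n=1$. The module $\theta\widehat M$ is generated by
\[
g_0=\theta\varepsilon_0=-X\varepsilon_0+Y\varepsilon_1,\quad g_1=\theta\varepsilon_1=-X\varepsilon_1+\varepsilon_2,\quad g_2=\theta\varepsilon_2=-XY\varepsilon_0+Y^2\varepsilon_1-X\varepsilon_2 .
\]
The initial forms $g_1^*=\varepsilon_2$ and $g_2^*=-X\varepsilon_2$ are dependent, and canceling them produces a new one: we replace $g_2$ by $g_2'=g_2+Xg_1-Yg_0=-X^2\varepsilon_1$. The initial forms $-X\varepsilon_0+Y\varepsilon_1$, $\varepsilon_2$, $-X^2\varepsilon_1$ of $g_0,g_1,g_2'$ are linearly independent over $A$. So no further cancellation occurs in the lowest-order terms of an $S$-linear combination, and these three forms generate $U_1$. The pairs $(-X,Y)$ and $(0,X^2)$ lie in $V_3$, since $c-x=c^3$ and $c^3\mid x^2c$. They generate a free submodule with the same degrees $1,2$ as $V_3$, hence all of $V_3$. Thus $U_1=V_3\oplus A\varepsilon_2$, $\operatorname{reg}U_1=\beta_3=2$, and $r_1=3$.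
\end{example}

\section{The initial module of $\theta^n\widehat M$}\label{sec:initial}

We show that the pattern of Example~\ref{ex:U1} persists: $U_n$ is the direct sum of $V_{qn}$ and of ideals of smaller regularity. For large $n$ generators are of no help, so we first describe $\theta^nM$ by a divisibility condition.

For $\eta=\sum_{l=0}^{q-1}c^l\eta_l\in k[c]$ with $\eta_l\in k[x]$, put $\delta(\eta)=\max_l(\deg_x\eta_l+\lambda_l)$, with $\deg0=-\infty$. Since $(A\varepsilon_l)_d=t^dc^lk[x]_{\le d-\lambda_l}$, the part of $M$ of weight $d\ge0$ is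
\begin{equation}\label{eq:Md}
M_d=\{t^d\eta:\ \eta\in k[c],\ \delta(\eta)\le d\},
\end{equation}
and $\delta(\eta)\ge0$ for $\eta\ne0$.

\begin{lemma}\label{lem:div}
If $0\ne\eta\in k[c]$, then $\delta(c^q\eta)\ge\delta(\eta)+1$. Consequently, for $n\ge0$,
\[
(\theta^nM)_d=\{t^d\omega\in M_d:\ c^{qn}\mid\omega\text{ in }k[c]\}.
\]
\end{lemma}

\begin{proof}
Let $\omega=c^q\eta=(c-x)\eta=\sum_lc^l\omega_l$. Using $c\cdot c^{q-1}=c-x$ we find
\[
\omega_0=-x(\eta_0+\eta_{q-1}),\qquad\omega_1=\eta_0+\eta_{q-1}-x\eta_1,\qquad\omega_l=\eta_{l-1}-x\eta_l\quad(2\le l\le q-1).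
\]
Let $D=\delta(\eta)$ and let $l$ be the smallest index with $\deg\eta_l+\lambda_l=D$. We claim that $\deg\omega_l=\deg\eta_l+1$, which gives $\delta(\omega)\ge D+1$. Note that $\deg\eta_{q-1}\le D-(q-2)<D$, because $q\ge3$.
If $l\ge2$, then $\deg\eta_{l-1}<D-(l-2)=\deg\eta_l+1$ by the choice of $l$, so $x\eta_l$ dominates in $\omega_l$.
If $l=1$, then $\eta_0$ and $\eta_{q-1}$ have degree $<D$, while $\deg x\eta_1=D+1$.
If $l=0$, then $\deg\eta_{q-1}<D=\deg\eta_0$, so $\deg\omega_0=D+1$.

In the displayed equality, $\subseteq$ holds because $\theta^n=c^{qn}t^n$. We prove $\supseteq$ by induction on $n$, the case $n=0$ being trivial. Let $n\ge1$ and $0\ne t^d\omega\in M_d$ with $c^{qn}\mid\omega$, and write $\omega=c^q\eta$. Then $0\le\delta(\eta)\le d-1$, so $t^{d-1}\eta\in M_{d-1}$ by \eqref{eq:Md}, and $c^{q(n-1)}\mid\eta$. By induction $t^{d-1}\eta\in\theta^{n-1}M$, and $t^d\omega=\theta\cdot t^{d-1}\eta$.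
\end{proof}

The lemma explains the choice of $\theta=ct-X$ rather than $ct$: the term $X$ forces $\delta$ to grow. For $ct$ the analogous statement fails, since $c\in M_0$ is divisible by $c$ but is not in $ctM$.

\begin{proposition}\label{prop:U}
Let $n\ge1$. For $2\le L\le q-1$ there are homogeneous ideals $U^{(L)}\subseteq A$, with $U^{(L)}_e=A_e$ for all $e\ge\beta_{qn}-L$, such that
\[
U_n=V_{qn}\oplus\bigoplus_{L=2}^{q-1}U^{(L)}\varepsilon_L ,
\]
where $A^2$ is identified with $A\varepsilon_0\oplus A\varepsilon_1$. Consequently $r_n=n+\beta_{qn}$.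
\end{proposition}

\begin{proof}
\emph{Weight-homogeneous elements suffice.} We have $\widehat M=\prod_dM_d$, and $\theta^n\widehat M=\prod_d(\theta^nM)_d$ because $\theta$ is weight-homogeneous. Let $w=\sum_la_l\varepsilon_l\in\theta^n\widehat M$ have order $i$, and let $a_{l,e}\in A_e$ be the homogeneous components of $a_l\in S$. Then $w^*=\sum_la_{l,i}\varepsilon_l$. The component of $w$ of weight $d$ is $w_d=\sum_la_{l,d-\lambda_l}\varepsilon_l\in\theta^nM$. It has order $\ge i$, and its part of degree $i$ is the sum of the $a_{l,i}\varepsilon_l$ with $\lambda_l=d-i$. So $w^*$ is the sum of the $w_d^*$ over those $d$ for which $w_d$ has order $i$. Hence $U_n$ is spanned by the initial forms of weight-homogeneous elements of $\theta^nM$.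

\emph{The decomposition.} Let $0\ne w=\sum_la_l\varepsilon_l\in M_d$ and $L=\max\{l:a_l\ne0\}$. Each nonzero $a_l$ is a form of degree $d-\lambda_l$, and $0=\lambda_0=\lambda_1<\lambda_2<\dots<\lambda_{q-1}$. So $w^*=a_L\varepsilon_L$ if $L\ge2$, and $w^*=w$ if $L\le1$. Put $F_L=\bigoplus_{l\le L}A\varepsilon_l$, and for $L\ge2$ let $U^{(L)}$ be the set of coefficients of $\varepsilon_L$ in elements of $\theta^nM\cap F_L$. Since $\theta^nM\cap F_L$ is a weight-graded submodule, $U^{(L)}$ is a homogeneous ideal, and each nonzero form $u\in U^{(L)}$ is the coefficient of $\varepsilon_L$ in a weight-homogeneous element, whose initial form is $u\varepsilon_L$. Therefore $U_n=(\theta^nM\cap F_1)\oplus\bigoplus_{L\ge2}U^{(L)}\varepsilon_L$, and $\theta^nM\cap F_1=V_{qn}$ by Lemma~\ref{lem:div}.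

\emph{The ideals $U^{(L)}$.} Let $u\in A_e$ with $e\ge\max(0,\beta_{qn}-L)$, and put $d=e+L-1\ge\beta_{qn}-1$. By Lemma~\ref{lem:V}(b) there are $a,b\in A_d$ with $\tilde a+\tilde bc\equiv-\tilde uc^L$ modulo $c^{qn}$. Then $a\varepsilon_0+b\varepsilon_1+u\varepsilon_L=t^d(\tilde a+\tilde bc+\tilde uc^L)$ lies in $M_d$, hence in $\theta^nM\cap F_L$ by Lemma~\ref{lem:div}. So $u\in U^{(L)}$.

\emph{The regularity.} The module $A/U^{(L)}$ is zero or has finite length with top degree at most $\beta_{qn}-L-1$. By (R2) and (R3), $\operatorname{reg}U^{(L)}\le\max(0,\beta_{qn}-L)\le\beta_{qn}=\operatorname{reg}V_{qn}$. So $\operatorname{reg}U_n=\beta_{qn}$, and Lemma~\ref{lem:ideal} gives $r_n=n+\beta_{qn}$.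
\end{proof}

For $q=3$, Example~\ref{ex:alpha} gives $\beta_3,\beta_6,\beta_9,\beta_{12}=2,3,6,6$, so $r_1,r_2,r_3,r_4=3,5,9,10$ and the ratios $r_n/n$ are $3,\frac52,3,\frac52$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The properties of $R$ and $I$ are in Lemma~\ref{lem:ideal}. By Proposition~\ref{prop:U}, $r_n=(q+1)n-\alpha_{qn}$. Now (a) is Lemma~\ref{lem:alpha}(a). For $n=q^m$ we have $qn=q^{m+1}$ and $\alpha_{qn}=n$ by Lemma~\ref{lem:alpha}(b), which gives (b). For $n=2(q-1)q^m$ we have $qn=2(q^{m+2}-q^{m+1})$ and $\alpha_{qn}=qn/2$ by Lemma~\ref{lem:alpha}(c), which gives (c).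

Put $y_n=r_n/n$. All limit points lie in $[1+\frac q2,q]$ by (a), and both endpoints are attained infinitely often. By Lemma~\ref{lem:V}(c), $1\le r_{n+1}-r_n\le q+1$, so
\[
y_{n+1}-y_n=\frac{r_{n+1}-r_n}{n+1}-\frac{y_n}{n+1}\longrightarrow0 .
\]
Let $1+\frac q2<y<q$, and for each $m$ let $n_m$ be the first index after $q^m$ with $y_{n_m}\le y$; it exists by (c). Then $y_{n_m}\le y<y_{n_m-1}$, so $y_{n_m}\to y$.
\end{proof}

\section{Two cases in which the limit exists}\label{sec:positive}

Now $(R,\mathfrak m)$ is again a Noetherian local ring with residue field $k$, $I$ is a proper ideal, and $G=G(R)$.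

\subsection*{Reduction to an infinite residue field}
Passing to the completion changes none of the rings $G(R/I^n)$, so let $R$ be complete. Let $R'=R[\xi]_{\mathfrak mR[\xi]}$ with an indeterminate $\xi$. This is a flat local $R$-algebra with maximal ideal $\mathfrak mR'$ and residue field $k(\xi)$, and $G(R'/I^nR')=G(R/I^n)\otimes_kk(\xi)$. The field extension preserves minimal free resolutions over polynomial rings, hence regularity, dimension and the Cohen--Macaulay property; recall also that $\dim R/I=\dim G(R/I)$. If the complete ring $R$ is reduced, then $R'$ is reduced. It is also excellent, being a localization of a finitely generated algebra over a complete local ring, and a reduced excellent local ring has reduced completion. So the hypotheses and conclusions of Theorems~\ref{thm:CM} and~\ref{thm:dim1} are preserved, and we assume from now on that $k$ is infinite. Then every standard graded $k$-algebra has a system of parameters consisting of linear forms.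

\subsection*{Subadditivity}
Regularity is not evidently subadditive, but the top degree of a quotient of finite length is. Fekete's lemma states that if $e_n\ge0$ and $e_{n+m}\le e_n+e_m$ for all $n,m\ge1$, then $\lim e_n/n$ exists and equals $\inf e_n/n$.

\begin{lemma}\label{lem:sub}
Let $J_1,J_2,\dots$ be proper homogeneous ideals of $G$ with $J_nJ_m\subseteq J_{n+m}$, and let $\underline z$ be linear forms such that each $G/(J_n+\underline zG)$ has finite length, with top degree $t_n$. Then $\lim t_n/n$ exists and is finite.
\end{lemma}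

\begin{proof}
Put $e_n=t_n+1$. Then $G_{e_n+e_m}=G_{e_n}G_{e_m}\subseteq(J_n+\underline zG)(J_m+\underline zG)\subseteq J_{n+m}+\underline zG$, and the same holds in all higher degrees because $G$ is generated in degree $1$. So $e_{n+m}\le e_n+e_m$.
\end{proof}

By (I1), $(I_1^*)^n\subseteq I_n^*\subseteq I_1^*$. So all $I_n^*$ have the same radical, and a linear system of parameters $\underline z$ of $G/I_1^*$ is one of $G/I_n^*$ for every $n$. We fix such a system.

\begin{proof}[Proof of Theorem~\ref{thm:CM}]
Apply Lemma~\ref{lem:sub} to $J_n=I_n^*$. For $n\gg0$ the ring $G/I_n^*$ is Cohen--Macaulay, so $\underline z$ is a regular sequence on it, and $r_n=t_n$ by (R4) and (R2). If $I$ is $\mathfrak m$-primary, the rings $G/I_n^*$ have dimension $0$ and are Cohen--Macaulay.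
\end{proof}

\subsection*{Dimension one}
If $\dim R/I=1$, there are two obstacles to this argument: $R/I^n$ may have depth $0$, and the associated graded ring of a one-dimensional Cohen--Macaulay ring may have depth $0$. The second obstacle is harmless. The next lemma is where the bound on the dimension in Theorem~\ref{thm:dim1} is used.

\begin{lemma}\label{lem:onedim}
Let $(B,\mathfrak n)$ be a one-dimensional Cohen--Macaulay local ring, $Q=G(B)$, and $z\in\mathfrak n$ with class $z^*\in Q_1$ such that $Q/z^*Q$ has finite length, with top degree $t$. Then $\operatorname{reg}Q=t$.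
\end{lemma}

\begin{proof}
For $i\ge t$ we have $Q_{i+1}=z^*Q_i$, that is, $\mathfrak n^{i+1}=z\mathfrak n^i+\mathfrak n^{i+2}$, so $\mathfrak n^{i+1}=z\mathfrak n^i$ by Nakayama's lemma. Thus $B/zB$ has finite length, and $z$ is a nonzerodivisor because $B$ is Cohen--Macaulay of dimension $1$. So $z\colon\mathfrak n^i\to\mathfrak n^{i+1}$ is bijective for $i\ge t$, and therefore so is $z^*\colon Q_i\to Q_{i+1}$. Since $z^*Q$ and $Q_+$ have the same radical, the local cohomology of $Q$ is the cohomology of the complex $Q\to Q_{z^*}$: $H^0$ is the kernel, $H^1$ is the cokernel, and $H^i=0$ for $i\ge2$. The component $(Q_{z^*})_i$ is the direct limit of $Q_i\to Q_{i+1}\to\cdots$, so $Q_i\to(Q_{z^*})_i$ is bijective for $i\ge t$. Hence $H^0$ and $H^1$ vanish in degrees $\ge t$, and $\operatorname{reg}Q\le t$. If $\operatorname{reg}Q<t$, then $H^1$ vanishes in degree $t-1$ as well, so the composite $Q_{t-1}\to(Q_{z^*})_{t-1}\cong(Q_{z^*})_t\cong Q_t$ is surjective. This composite is multiplication by $z^*$, so $(Q/z^*Q)_t=0$, a contradiction.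
\end{proof}

For the first obstacle we need integral closures. An element $u\in R$ is \emph{integral} over an ideal $J$ if $u^r+a_1u^{r-1}+\dots+a_r=0$ for some $r\ge1$ and $a_i\in J^i$; these elements form an ideal $\overline J\supseteq J$. We use three facts.
\begin{enumerate}
\item[(C1)] $u\in\overline J$ if and only if the image of $u$ is integral over $J(R/\mathfrak q)$ for every minimal prime $\mathfrak q$ of $R$. Indeed, lift the equations to $R$; their product is nilpotent, and a power of it is an equation for $u$.
\item[(C2)] (Rees' valuation theorem.) Let $J\ne0$ be an ideal of a Noetherian domain $D$. There are finitely many $\mathbb Z$-valued discrete valuations $v$ of the fraction field, nonnegative on $D$, such that for all $n\ge1$ an element $u\in D$ lies in $\overline{J^n}$ if and only if $v(u)\ge nv(J)$ for each of them. Here $v(J)=\min v(J\setminus0)$.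
\item[(C3)] (Rees; see \cite[Ch.~9]{HS}.) If $R$ is analytically unramified, then $\bigoplus_{n\ge0}\overline{I^n}T^n$ is a finitely generated module over the Rees algebra $\mathcal R=\bigoplus_{n\ge0}I^nT^n$.
\end{enumerate}

\begin{proof}[Proof of Theorem~\ref{thm:dim1}]
The case $\dim R/I=0$ is contained in Theorem~\ref{thm:CM}, so let $\dim R/I=1$. Let
\[
K_n=I^n:\mathfrak m^\infty=\{u\in R:\ \mathfrak m^Nu\subseteq I^n\text{ for some }N\},\qquad\rho_n=\operatorname{reg}(G/K_n^*).
\]
Then $K_nK_m\subseteq K_{n+m}$, the module $K_n/I^n=H^0_{\mathfrak m}(R/I^n)$ has finite length, and $R/K_n$ has dimension $1$ and positive depth, so it is Cohen--Macaulay.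

\emph{Step 1: splitting the regularity.} Fix $n$. The modules $L_i=(K_n\cap\mathfrak m^i+I^n)/I^n$ form a descending chain in $K_n/I^n$, with intersection $0$ by Krull's intersection theorem. So $L_i=0$ for $i\gg0$. Let $s_n$ be the least such $i\ge0$, that is, the least $i$ with $K_n\cap\mathfrak m^i\subseteq I^n$. Both $(K_n^*/I_n^*)_i$ and $L_i/L_{i+1}$ are isomorphic to $(K_n\cap\mathfrak m^i)/(I^n\cap\mathfrak m^i+K_n\cap\mathfrak m^{i+1})$. Hence $K_n^*/I_n^*$ has finite length and top degree $s_n-1$, or is zero if $s_n=0$. The sequence $0\to K_n^*/I_n^*\to G/I_n^*\to G/K_n^*\to0$ induces a short exact sequence on $H^0$ and isomorphisms $H^i(G/I_n^*)\cong H^i(G/K_n^*)$ for $i\ge1$. Therefore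
\begin{equation}\label{eq:split}
r_n+1=\max(\rho_n+1,s_n).
\end{equation}

\emph{Step 2: $\lim\rho_n/n$ exists and is finite.} The system $\underline z$ consists of one linear form $z^*$, the class of some $z\in\mathfrak m$. The ring $G/(K_n^*+z^*G)$ is a quotient of $G/(I_n^*+z^*G)$ and has finite length. By Lemma~\ref{lem:onedim} for $B=R/K_n$, its top degree is $\rho_n$. Since $K_n^*K_m^*\subseteq K_{n+m}^*$ by (I1), Lemma~\ref{lem:sub} applies.

It remains to control $s_n$. A witness for a large $s_n$ is an element $u\in K_n\setminus I^n$ of high order. To propagate it one would like $u^a\notin I^{an}$, which may fail. It cannot fail if $I^n$ is replaced by $\overline{I^n}$, because valuations are additive. So we study the analogue $\sigma_n$ of $s_n$ for $\overline{I^n}$ and then compare the two.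

\emph{Step 3: the numbers $\sigma_n$.} Apply (C2) to $I(R/\mathfrak q)$ for each minimal prime $\mathfrak q\not\supseteq I$, and view the resulting valuations $v_1,\dots,v_r$ as functions on $R$, with value $\infty$ on the corresponding $\mathfrak q$; then $v_j(I)<\infty$. For a minimal prime $\mathfrak q\supseteq I$, the integral closure of the zero ideal of $R/\mathfrak q$ is zero. By (C1), $u\in\overline{I^n}$ if and only if $u$ lies in all minimal primes $\mathfrak q\supseteq I$ and $v_j(u)\ge nv_j(I)$ for all $j$.

Let $u\in K_n$, say $\mathfrak m^Nu\subseteq I^n$. If $\mathfrak q\supseteq I$ is a minimal prime, then $\mathfrak q\ne\mathfrak m$ because $\dim R\ge1$, and $\mathfrak m^Nu\subseteq\mathfrak q$ gives $u\in\mathfrak q$. So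
\begin{equation}\label{eq:val}
\text{for }u\in K_n:\qquad u\in\overline{I^n}\iff v_j(u)\ge nv_j(I)\text{ for all }j .
\end{equation}
If $v_j(y)=0$ for some $y\in\mathfrak m$, then $v_j(u)=v_j(y^Nu)\ge nv_j(I)$ holds automatically. Otherwise $v_j\ge1$ on $\mathfrak m$, so $v_j\ge i$ on $\mathfrak m^i$. Hence
\[
\sigma_n:=\min\{i\ge0:\ K_n\cap\mathfrak m^i\subseteq\overline{I^n}\}\le n\max_jv_j(I),
\]
with the maximum read as $0$ if there are no valuations, and $(\sigma_n/n)$ is bounded.

We claim that $\liminf_n\sigma_n/n\ge(\sigma_\ell-1)/\ell$ for every $\ell\ge1$. This is trivial if $\sigma_\ell=0$. Otherwise choose $u\in K_\ell\cap\mathfrak m^{\sigma_\ell-1}$ outside $\overline{I^\ell}$. By \eqref{eq:val} there is $v=v_j$ with $v(u)\le\ell v(I)-1$. Choose $w\in I$ with $v(w)=v(I)$. For $n=a\ell+b$ with $a\ge1$ and $0\le b<\ell$, the element $u^aw^b$ lies in $K_n\cap\mathfrak m^{a(\sigma_\ell-1)}$, and $v(u^aw^b)\le nv(I)-a$, so $u^aw^b\notin\overline{I^n}$. Thus $\sigma_n>a(\sigma_\ell-1)$, and $a/n\to1/\ell$ proves the claim. Letting $\ell\to\infty$ along a sequence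 that realizes the upper limit gives $\liminf\sigma_n/n\ge\limsup\sigma_n/n$. So $\lim\sigma_n/n$ exists and is finite.

\emph{Step 4: the filtration $K_n\cap\mathfrak m^i$ is stable from $\max(\gamma,\rho_n+1)$ on}, where $\gamma=\operatorname{reg}G$. By (R3) and (R1), $K_n^*$ is generated in degrees $\le\max(\gamma,\rho_n+1)$. So for $i\ge\max(\gamma,\rho_n+1)$ we have $(K_n^*)_{i+1}=G_1(K_n^*)_i$, that is,
\[
K_n\cap\mathfrak m^{i+1}=\mathfrak m(K_n\cap\mathfrak m^i)+K_n\cap\mathfrak m^{i+2}.
\]
Substituting the same identity for $i+1,i+2,\dots$ into the last term gives $K_n\cap\mathfrak m^{i+1}\subseteq\mathfrak m(K_n\cap\mathfrak m^i)+\mathfrak m^N$ for all $N$. By Krull's intersection theorem, $K_n\cap\mathfrak m^{i+1}=\mathfrak m(K_n\cap\mathfrak m^i)$.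

\emph{Step 5: comparing $s_n$ with $\sigma_n$.} This is the only step that uses the hypothesis on $R$. By (C3), $\bigoplus_n\overline{I^n}/I^n$ is a finitely generated module over the Noetherian ring $\mathcal R$. Its submodule of elements killed by a power of $\mathfrak m$ is then finitely generated, so it is killed by a single power $\mathfrak m^h$. Its component of degree $n$ is $(K_n\cap\overline{I^n})/I^n$, so $\mathfrak m^h(K_n\cap\overline{I^n})\subseteq I^n$ for all $n$, with $h$ independent of $n$. For $i=\max(\gamma,\rho_n+1,\sigma_n)$, Step~4 gives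
\[
K_n\cap\mathfrak m^{i+h}=\mathfrak m^h(K_n\cap\mathfrak m^i)\subseteq\mathfrak m^h(K_n\cap\overline{I^n})\subseteq I^n ,
\]
so $s_n\le i+h$. Also $\sigma_n\le s_n$, because $I^n\subseteq\overline{I^n}$. With \eqref{eq:split},
\[
\max(\rho_n+1,\sigma_n)\le r_n+1\le\max(\gamma,\rho_n+1,\sigma_n)+h .
\]
By Steps~2 and~3, $\lim r_n/n$ exists and equals $\max(\lim\rho_n/n,\lim\sigma_n/n)<\infty$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{HHT}
Juergen Herzog, Le Tuan Hoa and Ngo Viet Trung,
\emph{Asymptotic linear bounds for the Castelnuovo-Mumford regularity},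
arXiv:math/0101086 (2001).

\bibitem{HS}
Huneke and Swanson,
\emph{Integral Closure of Ideals, Rings, and Modules}.

\end{thebibliography}
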